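# The crossing number of the Kanenobu knots $K(p,q)$ with $pq<0$

## 1. Diagrams, smoothings and state graphs

All link diagrams lie on the sphere $S^2$. The **crossing number** $c(K)$ of a knot $K$ is the least number of crossings in a diagram of $K$; a diagram with $c(K)$ crossings is minimal. A diagram is alternating if over- and underpasses alternate along each component, and reduced if it has no nugatory crossing. I use the following textbook theorem (Kauffman, Murasugi, Thistlethwaite): a reduced alternating diagram with $c$ crossings of a knot has $\operatorname{span}V=c$ and is minimal, where $V$ is the Jones polynomial; moreover $\operatorname{span}V_K\le c(K)$ for every knot. For example, the one-crossing kink is an alternating diagram of the unknot that is not reduced; the usual four-crossing diagram of the figure-eight knot $4_1$ is reduced and alternating, so $c(4_1)=4$.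

**Definition (corner types, smoothings).** At a crossing, rotate the over strand counterclockwise until it reaches the under strand. The two opposite quadrants swept out are of type $A$, the other two of type $B$. The $A$-smoothing merges the two $A$-quadrants, the $B$-smoothing merges the two $B$-quadrants. So in a $B$-quadrant the $A$-smoothing rounds off the corner and joins the two edges that bound the quadrant.

*Example.* If the strand NW–SE is over, the rotation sweeps the west and east quadrants. The $A$-smoothing merges these, so it consists of the arcs NW–NE and SW–SE.

An oriented crossing is positive exactly when its $A$-smoothing is the oriented one. A kink (a crossing with a monogon face) is positive exactly when its $A$-smoothing cuts off the loop; this needs no orientation.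

*Corner rule.* Along an edge of a face, the corner types at the two ends agree if and only if the edge is alternating (over at one end, under at the other). Indeed, walk along the edge and look at the corners on your left: leaving an overpass you see an $A$-corner, leaving an underpass a $B$-corner, reaching an underpass an $A$-corner, reaching an overpass a $B$-corner. The same holds on the right with $A$ and $B$ exchanged.

**Definition (state graph).** Smooth every crossing of $D$ by its $A$-smoothing. The state graph $G_A(D)$ has one vertex for each resulting circle and one edge for each crossing, joining the circles that meet there. Multiple edges and loops are allowed.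

*Example.* For the two-crossing diagram of the Hopf link, the all-$A$ state consists of two circles and $G_A$ is two vertices joined by two edges.

In a connected alternating diagram all corners of a face have the same type by the corner rule, and the circles of the all-$A$ state run around the faces with $B$-corners. So $G_A(D)$ is one checkerboard graph of $D$ (vertices: faces of one colour; edges: crossings), and $G_A$ of the mirror diagram is the other. An alternating diagram is reduced if these graphs have no loops.

**Overbridge principle.** An arc of a diagram that is over at all its crossings may be replaced by any other simple arc with the same ends that is over at all its crossings. The link type does not change: push both arcs into the ball above $S^2$; both become boundary-parallel arcs in a ball with the same ends, so they are isotopic with ends fixed.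

## 2. The Jones and Kauffman polynomials, and the weight

Kauffman's bracket is defined by $\langle\bigcirc\rangle=1$, $\langle D\sqcup\bigcirc\rangle=(-A^2-A^{-2})\langle D\rangle$ and
$$\langle D\rangle=A\langle D_A\rangle+A^{-1}\langle D_B\rangle,\tag{1}$$
where $D_A,D_B$ are the smoothings at one crossing. It is invariant under RII and RIII; a positive (negative) kink multiplies it by $-A^3$ (by $-A^{-3}$). With $w$ the writhe, $V(t)=(-A^3)^{-w}\langle D\rangle$, $t=A^{-4}$, is the Jones polynomial; it is multiplicative under $\#$. I use $V_{4_1}=t^{-2}-t^{-1}+1-t+t^2$, and that $4_1$ is equivalent to its mirror image.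

Kauffman's two-variable polynomial $\Lambda_D\in\mathbb Z[a^{\pm1},z^{\pm1}]$ of an unoriented diagram is invariant under RII and RIII, has $\Lambda_{\bigcirc}=1$, is multiplied by $a$ (by $a^{-1}$) by a positive (negative) kink, and satisfies
$$\Lambda_D+\Lambda_{D'}=z(\Lambda_{D_A}+\Lambda_{D_B}),\tag{2}$$
where $D'$ is $D$ with one crossing switched. Then $F=a^{-w(D)}\Lambda_D$ is a link invariant. It is multiplicative under $\#$; the mirror image corresponds to $a\mapsto a^{-1}$; and $F(L_1\sqcup L_2)=\delta F(L_1)F(L_2)$ for split unions, with
$$\delta=(a+a^{-1})z^{-1}-1 .\tag{3}$$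
To see where $\delta$ comes from, apply (2) to a kink: $a+a^{-1}=z(1+\delta)$. Note that $\deg_z\Lambda_D=\deg_zF$, where $\deg_z$ is the highest exponent of $z$.

*Example (Hopf link).* Switch one crossing of the two-crossing diagram $H$: the result is a two-component unlink by RII, with $\Lambda=\delta$. The $A$-smoothing leaves one positive kink, the $B$-smoothing one negative kink. So $\Lambda_H=z(a+a^{-1})-\delta=az+a^{-1}z+1-az^{-1}-a^{-1}z^{-1}$.

**Definition (weight).** The monomial $a^iz^j$ has weight $i+j$. The weight-$k$ part of a polynomial is the sum of its terms of weight $k$.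

*Example.* In $\Lambda_H$ the weights are $2,0,0,0,-2$, and the weight-2 part is $az$.

## 3. The diagram $D(p,q)$

The knots $K(p,q)$, $p,q\in\mathbb Z$, were introduced by Kanenobu (1986) through a standard diagram: a fixed 8-crossing diagram of $4_1\#4_1$ with two twist regions inserted. I use this diagram in its 3-braid form (cf. L. Watson, *Knots with identical Khovanov homology*, AGT 7 (2007)). That this is Kanenobu's diagram is the only outside information about $K(p,q)$ that the proof takes in; every property of $K(p,q)$ used below is proved from the following description.

There are crossings $1,2,3,4$ (the left half), $1',2',3',4'$ (the right half), and two twist regions $T,U$. The right half is the reflection of the left half in an axis, with over/under kept, and $T,U$ lie on the axis. $[xy]$ is the edge between $x$ and $y$. The table lists the edges at each vertex; SW, NW, NE, SE is the clockwise order.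

| | SW | NW | NE | SE | over strand |
|---|---|---|---|---|---|
| $1$ | $[1U]$ | $[11']$ | $[12]$ | $[13]$ | SW–NE |
| $2$ | $[12]$ | $[2T]$ | $[24]$ | $[23]$ | NW–SE |
| $3$ | $[13]$ | $[23]$ | $[34]$ | $[3U]$ | SW–NE |
| $4$ | $[34]$ | $[24]$ | $[4T]$ | $[44']$ | NW–SE |
| $1'$ | $[1'3']$ | $[1'2']$ | $[11']$ | $[1'U]$ | NW–SE |
| $2'$ | $[2'3']$ | $[2'4']$ | $[2'T]$ | $[1'2']$ | SW–NE |
| $3'$ | $[3'U]$ | $[3'4']$ | $[2'3']$ | $[1'3']$ | NW–SE |
| $4'$ | $[44']$ | $[4'T]$ | $[2'4']$ | $[3'4']$ | SW–NE |
| $T$ | $[4T]$ | $[2T]$ | $[2'T]$ | $[4'T]$ | |
| $U$ | $[1U]$ | $[3U]$ | $[3'U]$ | $[1'U]$ | |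

**Definition (twist regions).** A region with $0$ half twists is $)($, the arcs NW–SW and NE–SE. A region with $k\ne0$ half twists is $|k|$ crossings stacked vertically; at each of them NW–SE is over if $k>0$, and SW–NE is over if $k<0$. The **through** tangle consists of the arcs NW–NE and SW–SE. $D(p,q)$ has $p$ half twists in $T$ and $q$ in $U$, so it has $|p|+|q|+8$ crossings.

If each region is a single crossing (or is treated as a single vertex), the faces are
$$(T,2,1,1',2'),\ (3,4,4',3',U),\ (1,U,1'),\ (1,3,U),\ (1',3',U),\ (1,2,3),$$
$$(1',2',3'),\ (2,3,4),\ (2',3',4'),\ (4,4',T),\ (2,4,T),\ (2',4',T).$$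
You read them off the table: enter a vertex along one edge, leave along the next edge clockwise. Each of the 40 corners is used once, and $10-20+12=2$, so the table does describe a diagram on $S^2$. The reflection $i\leftrightarrow i'$ reverses the clockwise orders and fixes $T$ and $U$; its axis passes through $T$, $[11']$, $U$, $[44']$.

*Example: $D(0,0)$.* The two halves are joined only by $[11']$ and $[44']$, so $K(0,0)$ is the connected sum of the closed left half and the closed right half. Close the left half by joining its ends $[11']$ and $[44']$. Its edges join $1,2$; $1,3$; $2,3$; $2,4$; $3,4$; $2,4$ (through $T$); $1,3$ (through $U$); $1,4$. By the table, each is over at one end and under at the other, so the diagram is alternating. A traversal visits $1,2,4,1,3,4,2,3$, so it is a knot. The faces are $(1,2,3),(2,4),(1,3,4)$ of one colour and $(2,3,4),(1,3),(1,2,4)$ of the other; both checkerboard graphs are a triangle with one doubled edge. This is the four-crossing reduced alternating diagram of $4_1$. The traversal passes every crossing from west to east, so crossings with NW–SE over are positive and those with SW–NE over are negative: the signs at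 $1,2,3,4$ are $-,+,-,+$, and the writhe is $0$. The right half is the mirror image, again $4_1$. Hence $K(0,0)\approx4_1\#4_1$.

## 4. Is the standard diagram minimal when $pq<0$?

When the two twist regions have opposite handedness, can the diagram $D(p,q)$ be redrawn with fewer crossings?

If $pq>0$ or $|pq|\le\max\{|p|,|q|\}$, the crossing number of $K(p,q)$ has been determined. For the remaining case, Khaled Qazaqzeh and Isra Mansour, "Further Study of Kanenobu Knots", arXiv:1405.0683 (2014), conjecture: *if $pq<0$ and $|pq|>\max\{|p|,|q|\}$, then the crossing number of $K(p,q)$ is $|p|+|q|+8$.* For $pq<0$ the condition $|pq|>\max\{|p|,|q|\}$ says exactly that $|p|,|q|\ge2$. Since $K(p,q)\approx K(q,p)$ (Proposition 1 below), we may then write the knot as $K(p,-r)$ with $p,r\ge2$. The conjecture is true: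

**Theorem 1.** If $p,r\ge2$, the crossing number of $K(p,-r)$ is $p+r+8$.

**Theorem 2.** Let $pq<0$ and $N=|p|+|q|+8$. Then $c(K(p,q))=N$ if $\min(|p|,|q|)\ge2$; $c(K(p,q))=N-1$ if $\min(|p|,|q|)=1<\max(|p|,|q|)$; and $c(K(\pm1,\mp1))=8=N-2$.

So for $pq<0$ the hypothesis of the conjecture is exactly the condition under which the crossing number equals $|p|+|q|+8$.

## 5. Symmetries, writhe and Jones polynomial

**Proposition 1.** (a) The mirror image of $K(p,q)$ is $K(-p,-q)$. (b) $K(p,q)\approx K(q,p)$.

*Proof.* (a) Reflection in the axis with over/under kept gives a diagram of the mirror image. It exchanges the two halves and turns NW–SE over strands in $T,U$ into NE–SW over strands. So it gives $D(-p,-q)$.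

(b) Consider the involution $1\leftrightarrow4$, $2\leftrightarrow3$, $1'\leftrightarrow4'$, $2'\leftrightarrow3'$, $T\leftrightarrow U$. The edges at $1$ in clockwise order, $[1U],[11'],[12],[13]$, go to $[4T],[44'],[34],[24]$, which is the clockwise order at $4$. Those at $2$, namely $[12],[2T],[24],[23]$, go to $[34],[3U],[13],[23]$, the clockwise order at $3$. The ends SW, NW, NE, SE of $T$ go to the ends of $U$ with the same names. The other vertices follow because the map is an involution and commutes with the reflection. So this is an orientation-preserving symmetry of the underlying graph on $S^2$.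

The over strands $[1U][12]$ at $1$, $[2T][23]$ at $2$, $[13][34]$ at $3$, $[24][44']$ at $4$ go to $[4T][34]$ at $4$, $[3U][23]$ at $3$, $[24][12]$ at $2$, $[13][11']$ at $1$, all of them under strands. So the symmetry turns $D(p,q)$ into the diagram in which the eight crossings outside $T,U$ are switched and $T,U$ have $q,p$ half twists with unchanged handedness. Now switch all crossings: we obtain $D(-q,-p)$, a diagram of the mirror image of $K(p,q)$. Comparing with (a), $K(-p,-q)\approx K(-q,-p)$ for all $p,q$. $\square$

**Lemma 1.** If $T$ is replaced by the through tangle and $U$ has $q$ half twists, the diagram reduces by RII moves alone to a circle without crossings together with the region $U$ whose two top ends are joined by an arc and whose two bottom ends are joined by an arc; that is, to a crossingless circle and a circle with $|q|$ kinks.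

*Proof.* The idea is to undo the crossings in pairs $i,i'$.

*Pair $4,4'$.* Now $4,4'$ are joined by $[44']$ and by the lower arc of $T$, and the face $(4,4',T)$ has become a bigon. The strand through $[44']$ is over at both. Remove them by RII: $[24],[2'4']$ become one edge and $[34],[3'4']$ become one edge.

*Pair $2,2'$.* The faces $(2,4,T)$ and $(2',4',T)$ had merged; what is left of them is a bigon bounded by the new edge $[24]\cup[2'4']$ and the edge through the top of $T$. The strand through $[23],[2'3']$ and the top of $T$ is over at both. Remove: $[12],[1'2']$ become one edge from $1$ to $1'$, and $[23],[2'3']$ one edge from $3$ to $3'$.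

*Pair $3,3'$.* The faces $(2,3,4)$ and $(2',3',4')$ have merged into a bigon bounded by the edges $[23]\cup[2'3']$ and $[34]\cup[3'4']$. The strand $[13],[34]\cup[3'4'],[1'3']$ is over at both. Remove: the two top ends of $U$ are joined, and $[13],[1'3']$ become one edge.

*Pair $1,1'$.* Only these crossings remain outside $U$. The strand $[1U],[12]\cup[1'2'],[1'U]$ joins the two bottom ends of $U$ and passes over the closed circle $[11']\cup[13]\cup[1'3']$ at both. What remains of the face $(T,2,1,1',2')$ is a bigon between $[11']$ and $[12]\cup[1'2']$, and an RII move separates the circle. In the region $U$, closed at top and bottom, each crossing is now a kink. $\square$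

**Proposition 2.** $D(p,q)$ is a knot diagram. At all twist crossings "through" is the oriented smoothing, positive half twists are positive crossings, and
$$w(D(p,q))=p+q.\tag{4}$$

*Proof.* *Components.* Make $U$ through. One component is $U\to1\to2\to4\to4'\to2'\to1'\to U$ along $[1U],[12],[24],[44'],[2'4'],[1'2'],[1'U]$; it contains the lower arc of $U$ and avoids $T$. The rest outside $T$ is an arc from NW to NE of $T$ (via $2,3$, the top of $U$, $3',2'$) and an arc from SW to SE of $T$ (via $4,3,1,1',3',4'$). Any number of half twists in $T$ connects these two arcs into one component. So $U$ through gives 2 components, the upper and lower arcs of $U$ lying in different ones. Replacing the through tangle in $U$ by $)($ or by crossings merges the two, so $D(p,q)$ is a knot. By Lemma 1, $T$ through also gives 2 components.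

*Orientation.* Smoothing a twist crossing to "through" gives, up to kinks, a region made through, hence a 2-component link. For a knot, the oriented smoothing gives two components and the other one gives one. So "through" is the oriented smoothing (and, if a region has no crossings, replacing $)($ by through respects the orientation, since it splits the knot in two). Hence both strands at a twist crossing are directed rightward, or both leftward. With NW–SE over, "through" is the $A$-smoothing (Section 1), so the crossing is positive; with SW–NE over it is negative.

*The other eight crossings.* Make $T$ and $U$ through, keeping the orientation. The result has three components: one through the bottom of $U$ and $[44']$; one through the tops of $T$ and $U$; one through the bottom of $T$ and $[11']$. Each is mapped to itself by the reflection and passes straight across the axis, so the reflection reverses each of them. A reflection changes crossing signs, and reversal of all strands does not. So $i$ and $i'$ have opposite signs, the eight signs cancel, and (4) follows. $\square$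

**Proposition 3.** $V_{K(p,q)}=(-t)^{p+q}\big((t^{-2}-t^{-1}+1-t+t^2)^2-1\big)+1$. In particular, for $m=p-r$,
$$V_{K(p,-r)}=1+(-t)^m(t^{-4}-2t^{-3}+3t^{-2}-4t^{-1}+4-4t+3t^2-2t^3+t^4),\tag{5}$$
and $\operatorname{span}V_{K(p,-r)}\le\max(8,|m|+4)$.

*Proof.* Add a positive crossing at the top of the $T$-region of $D(p,q)$; up to RII this is $D(p+1,q)$. Its $B$-smoothing is $D(p,q)$. Its $A$-smoothing is "through", with the $p$ half twists below left as $|p|$ kinks, positive if $p>0$ and negative if $p<0$. By Lemma 1 its bracket is $(-A^3)^{p+q}(-A^2-A^{-2})$. So
$$\langle D(p+1,q)\rangle=A(-A^3)^{p+q}(-A^2-A^{-2})+A^{-1}\langle D(p,q)\rangle .$$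
Multiply by $(-A^3)^{-(p+q+1)}$: $V_{K(p+1,q)}=1+t-tV_{K(p,q)}$, i.e. $V_{K(p+1,q)}-1=-t\,(V_{K(p,q)}-1)$. Hence $V_{K(p,q)}-1=(-t)^p(V_{K(0,q)}-1)$, and by $K(0,q)\approx K(q,0)$ this is $(-t)^{p+q}(V_{4_1}^2-1)$. Squaring gives the coefficients $1,-2,3,-4,5,-4,3,-2,1$, and subtracting $1$ turns $5$ into $4$. The exponents in (5) lie in $\{0\}\cup[m-4,m+4]$, which gives the bound on the span. $\square$

## 6. Shorter diagrams of $K(1,-1)$ and $K(1,-r)$

The smallest cases can be done by hand, and they show that the standard diagram is sometimes not minimal.

**Lemma 2.** $K(1,-1)$ has a reduced alternating 8-crossing diagram $E$ in which both checkerboard graphs are, after deleting multiple edges, a triangle and a 4-cycle sharing one edge. In particular $c(K(\pm1,\mp1))=8$.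

*Proof.* By Proposition 1(b) we may draw $D(-1,1)$: in $T$ the strand SW–NE is over, in $U$ the strand NW–SE. Traversing the knot from $[11']$ into $1$ (o/u = over/under):
$$1u\,3o\,4u\,To\,2'o\,3'u\,Uu\,1o\,2u\,4o\,4'o\,2'u\,1'o\,Uo\,3u\,2o\,Tu\,4'u\,3'o\,1'u.$$

**Move (i): reroute the overbridge $T,2'$.** Start on $[4T]$ near $4$, go in the face $(4,4',T)$, over $[44']$ at a new crossing $S$ into $(3,4,4',3',U)$, over $[3'4']$ at a new crossing $R$ into $(2',3',4')$, and end on $[2'3']$ near $3'$. The crossings $T,2'$ disappear, and the code is
$$1u\,3o\,4u\,So\,Ro\,3'u\,Uu\,1o\,2u\,4o\,Su\,4'o\,1'o\,Uo\,3u\,2o\,4'u\,Ru\,3'o\,1'u.$$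
Track the faces. Removing the old arc merges $(4,4',T)$ with $(2,4,T)$, $(T,2,1,1',2')$ with $(2',4',T)$, and $(1',2',3')$ with $(2',3',4')$, giving $(2,4,4')$, $(1,2,4',1')$, $(1',3',4')$. The new arc cuts $(2,4,4')$ into $(4,S)$ and $(2,4,S,4')$; $(3,4,4',3',U)$ into $(S,4',R)$ and $(3,4,S,R,3',U)$; and $(1',3',4')$ into $(R,3')$ and $(1',3',R,4')$. The other faces, $(1,2,3),(2,3,4),(1,U,1'),(1,3,U),(1',3',U)$, remain.

**Move (ii): reroute the overbridge $4',1',U$.** Start after $S$ in the face $(S,4',R)$, go over the edge $[SR]$ at a new crossing $V$ into $(3,4,S,R,3',U)$, and end on $[3U]$ near $3$. The crossings $4',1',U$ disappear, and the code is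
$$1u\,3o\,4u\,So\,Vu\,Ro\,3'u\,1o\,2u\,4o\,Su\,Vo\,3u\,2o\,Ru\,3'o .$$
It is alternating with 8 crossings; call the diagram $E$. Removing the old arc merges $(2,4,S,4')$ with $(S,4',R)$ into $(2,4,S,R)$; $(1,2,4',1')$ with $(1',3',R,4')$ into $(1,2,R,3')$; $(1,U,1')$ with $(1',3',U)$ into $(3',1)$; $(3,4,S,R,3',U)$ with $(1,3,U)$ into $(1,3,4,S,R,3')$. The new arc cuts $(2,4,S,R)$ into $(S,V)$ and $(2,4,S,V,R)$, and $(1,3,4,S,R,3')$ into $(3,4,S,V)$ and $(1,3,V,R,3')$.

**The graphs.** Number the edges along the code: $e_1=(1\,3)$, $e_2=(3\,4)$, …, $e_{16}=(3'\,1)$. The ten faces are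

- colour I: $t=(1,2,3)=e_1e_8e_{13}$; $f=(3,4,S,V)=e_2e_{10}e_4e_{12}$; $g=(2,4,S,V,R)=e_9e_3e_{11}e_5e_{14}$; $b_1=(R,3')=e_6e_{15}$; $b_2=(3',1)=e_7e_{16}$;
- colour II: $t'=(2,3,4)=e_2e_9e_{13}$; $f'=(1,3,V,R,3')=e_1e_{12}e_5e_{15}e_7$; $g'=(1,2,R,3')=e_8e_{14}e_6e_{16}$; $c_1=(4,S)=e_3e_{10}$; $c_2=(S,V)=e_4e_{11}$.

Each edge lies in one face of each colour. In colour I the crossings give the edges $1{:}\,tb_2$; $2{:}\,tg$; $3{:}\,tf$; $4,S,V{:}\,fg$; $R{:}\,gb_1$; $3'{:}\,b_1b_2$: a triangle $tfg$ and a 4-cycle $tb_2b_1g$ sharing $tg$. In colour II they give $1,R,3'{:}\,f'g'$; $2{:}\,t'g'$; $3{:}\,t'f'$; $4{:}\,t'c_1$; $S{:}\,c_1c_2$; $V{:}\,c_2f'$: a triangle $t'f'g'$ and a 4-cycle $t'c_1c_2f'$ sharing $t'f'$. There are no loops, so $E$ is reduced. The statement on $c$ follows from the theorem on alternating diagrams and Proposition 1. $\square$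

**Lemma 3.** For $r\ge2$, $K(1,-r)$ has a diagram with $r+8=N-1$ crossings, where $N=r+9$.

*Proof.* Take the mirror image $K(-1,r)$, with one negative crossing in $T$ and positive crossings $U_1$ (bottom), …, $U_r$ (top) in $U$. Move (i) does not involve $U$ and keeps the number of crossings; perform it. The strand leaving $S$ as an underpass now goes over $4'$ and $1'$, enters $U$ at the south-east, and goes over $U_1$ (NW–SE is over) to the left edge between $U_1$ and $U_2$. Replace this overbridge, which has three crossings, by an arc that starts after $S$ in the face $(S,4',R)$, goes over $[SR]$ into the face $(3,4,S,R,3',U_r)$, then over the edge $[3U_r]$ into the face $(1,3,U_r,\dots,U_1)$, and ends on the left edge $U_1U_2$. This has two crossings, so $N-1$ crossings are left. $\square$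

## 7. What degrees can and cannot do

**The span of $V$.** The first lower bound to try is $c\ge\operatorname{span}V$. It stops at once: by Proposition 3, $V_{K(p,q)}$ sees only $p+q$. For $K(2,-2)$ we have $V=V_{4_1\#4_1}$, of span $8$, while the standard diagram has $12$ crossings; along $K(p,-p)$ the span stays $8$.

**The $z$-degree of $F$.** The Kauffman polynomial is not so forgetful. Two elementary bounds relate it to $n$.

**Lemma 4.** Let $D$ have $n$ crossings. Every monomial $a^iz^j$ of $\Lambda_D$ satisfies $|i|+j\le n$ and $i+j\equiv n\pmod2$.

*Proof.* Fix base points, orientations and an order of the components. If $D$ is descending (each crossing is first met as an overpass), it is an unlink, and with $k$ components $\Lambda_D=a^{w}\delta^{k-1}$, where $|w|\le n$, $w\equiv n$. The monomials of $\delta$ satisfy $|i|+j\le0$ and $i+j$ even, so the claim holds. In general, induct on $n$ and on the number of switches needed to make $D$ descending, using (2): the smoothings have $n-1$ crossings, and the factor $z$ raises $j$ by one. $\square$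

**Definition (bridge).** A bridge of length $b$ is an arc of $D$ that makes $b$ overpasses and no underpass. For example, the arc through $[44']$ in $D(p,q)$ is a bridge of length $2$. A bridge has no self-crossings.

**Lemma 5.** If $D$ has $n$ crossings and a bridge of length $b$, then $\deg_z\Lambda_D\le n-b$. In particular $\deg_z\Lambda_D\le n-1$ if $n\ge1$, and $\deg_z\Lambda_D\le n-2$ for a non-alternating knot diagram.

*Proof.* Induct on $n$, and for fixed $n$ downwards on $b\le n$. Follow the strand beyond the bridge.

(a) The component closes up without further crossings. Then it is a simple closed curve that is over everywhere. By the overbridge principle it can be shrunk to a small circle, so $D$ is a circle, or $F(D)=\delta F(D'')$ where $D''$ has $n-b$ crossings. Since $\deg_z\delta=0$, Lemma 4 gives the claim.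

(b) The next crossing is an overpass. Lengthen the bridge and use induction.

(c) The next crossing $y$ is an underpass, and its over strand is not in the bridge. Switching $y$ gives a bridge of length $b+1$; both smoothings at $y$ have $n-1$ crossings and a bridge of length $b$. By (2), $\deg_z\Lambda_D\le\max(n-b-1,\,1+(n-1-b))=n-b$.

(d) The next crossing $y$ is an underpass, and its over strand is in the bridge. Then the bridge closes up to a simple loop at $y$, passing over $j$ further crossings. The loop without a neighborhood of $y$ is an overbridge; replace it by a short arc near $y$ and remove the resulting kink. We get a diagram of the same link with $n-1-j$ crossings and a bridge of length $b-1-j$. As $\deg_z\Lambda=\deg_zF$, induction on $n$ gives $\deg_z\Lambda_D\le n-b$.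

Any overpass is a bridge of length $1$. A knot diagram has as many over- as underpasses; if it is not alternating, two overpasses are consecutive, a bridge of length $2$. $\square$

Proposition 4 in Section 10 will show
$$\deg_zF(K(p,-r))=N-3\qquad(p,r\ge1,\ N=p+r+8).\tag{6}$$
With Lemma 5 a non-alternating diagram has $c\ge N-1$, and alternating ones will be excluded. So the $z$-degree comes within one crossing of the conjecture. It cannot come closer: (6) holds for $K(1,-r)$ as well, and there the crossing number really is at most $N-1$ by Lemma 3. An argument for $p,r\ge2$ must use something that distinguishes these cases.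

**The way past this point.** Suppose a diagram $D$ has $c=N-1$ crossings. Besides the top $z$-degree, look at the part of $\Lambda_D$ of the greatest possible weight, $c$. Section 8 shows that it is a chromatic polynomial of the state graph $G_A(D)$. So $F(K)$ tells us how many circles the all-$A$ state of the *unknown* diagram has, and how many edges the graph has after deleting multiple edges. The same two numbers determine two end coefficients of $V_K$ and one end degree (Section 9), and $V_K$ is known. They will not match. The weight of $F(K(p,-r))$ is also where $\min(p,r)\ge2$ enters.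

## 8. The extreme weight part of $\Lambda_D$

### Flat RIII moves and bigons

**Definition ($k$-disc).** Let $\Gamma$ be a system of closed curves on $S^2$ in general position. A $k$-disc is a closed disc $\Delta$ such that $\partial\Delta$ is a simple closed curve in $\Gamma$ that turns at exactly $k$ crossings (corners), goes straight at all others, and $\Delta$ occupies exactly one quadrant at each corner.

*Example.* For a curve with one crossing, each of the two lobes is a 1-disc; the complement of a lobe has the same boundary but occupies three quadrants, so it is not. Two circles meeting in two points bound bigon faces that are 2-discs, and each circle bounds 0-discs.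

**Lemma 6.** Let $\Gamma$ be connected with $n\ge1$ crossings. By flat RIII moves (which preserve $n$ and connectedness) $\Gamma$ can be given a monogon or bigon face.

*Proof.* **Choosing a smallest disc.** There is a $k$-disc with $k\le1$: if some curve has a self-crossing, it contains a simple loop based at a crossing, and one side of it is a 1-disc; otherwise all curves are simple and bound 0-discs. Among all $k$-discs with $k\le2$ let $\Delta$ have the fewest faces. So no $k'$-disc with $k'\le2$ lies properly inside $\Delta$. Strands enter $\operatorname{int}\Delta$ only at non-corner crossings of $\partial\Delta$, one at each.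

**Tail remark.** *If a path along a curve first meets itself at $y$, forming a simple loop, and its tail lies outside a disc bounded by the loop, then this disc is a 1-disc.* Let the loop leave $y$ along the ray $d_1$ and return along $d_2$. The rays at $y$ are in cyclic order $d_1,d_2,-d_1,-d_2$, and the tail arrives along $-d_1$. The rays $-d_1,-d_2$ are on the same side of the loop. So the disc contains neither, and occupies one quadrant.

**(a) No whole curve $C$ lies in $\operatorname{int}\Delta$.** If $C$ is simple, it bounds a 0-disc in $\Delta$, a contradiction. Otherwise let $\lambda\subset C$ be a simple loop based at $x$, leaving along $d_1$, returning along $d_2$, bounding the disc $\Omega\subset\operatorname{int}\Delta$. If $\Omega$ occupies one quadrant at $x$, it is a 1-disc, a contradiction. Otherwise $-d_1,-d_2$ point into $\Omega$. Follow $C$ from $x$ along $-d_2$; call the path $\rho$, and look at its first meeting with $\lambda$ or itself.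

- If $\rho$ meets $\lambda$ at $y\ne x$, then $\rho[x,y]$ cuts $\Omega$ into two discs. One of them has at $x$ only the quadrant between $d_1$ and $-d_2$, and has one quadrant at $y$ and no other corners: a 2-disc.
- If $\rho$ meets itself at $y\ne x$, the tail starts at $x\in\partial\Omega$, hence outside the disc that the loop bounds in $\Omega$; the tail remark gives a 1-disc.
- If $\rho$ returns to $x$ along $-d_1$, it bounds a disc in $\Omega$. Since $d_1,d_2$ run along $\partial\Omega$, this disc occupies the quadrant between $-d_1$ and $-d_2$: a 1-disc.

As $C$ is closed, one of these happens, and each contradicts minimality.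

**(b) All strands in $\operatorname{int}\Delta$ are simple arcs with both ends on $\partial\Delta$.** They are arcs by (a). If one were not simple, follow it from $\partial\Delta$ to its first self-meeting; the tail starts on $\partial\Delta$, so the tail remark gives a 1-disc properly inside $\Delta$.

**(c) Two arcs $\alpha,\beta$ meet at most once.** Otherwise a piece $b$ of $\beta$ between consecutive points of $\alpha\cap\beta$ lies on one side of $\alpha$. With the part of $\alpha$ between its ends it bounds a disc on that side, which occupies one quadrant at each end of $b$: a 2-disc, a contradiction.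

**(d) If there is an arc, then $k=2$ and every arc joins the two sides $s_1,s_2$ of $\Delta$.** An arc cuts $\Delta$ into two discs, each with corners at the two ends of the arc and at those corners of $\Delta$ that it contains. By minimality each contains a corner of $\Delta$. As $k\le2$, we get $k=2$ with one corner on each side of the arc.

**No arcs.** Then $\partial\Delta$ has no crossings but its corners, and $\Delta$ is a face. If $k=0$, a curve would have no crossings, contradicting connectedness and $n\ge1$. So $\Delta$ is a monogon or bigon face.

**Some arcs.** Then the following holds: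

$(\ast)$ $\Delta$ is a 2-disc with sides $s_1,s_2$, and $\operatorname{int}\Delta$ contains only simple arcs joining $s_1$ to $s_2$, pairwise meeting at most once.

We empty $\Delta$ by RIII moves that preserve $(\ast)$.

*No two arcs cross.* A corner of $\Delta$ and the arc nearest to it bound a triangular face. An RIII move pushes this arc across the corner out of $\Delta$.

*Some arcs cross.* For arcs $\alpha,\beta$ crossing at $x$ let $\nabla(\alpha,\beta)$ be the triangle bounded by $\alpha$ and $\beta$ from $s_1$ to $x$ and by a segment of $s_1$, its base. Among the pairs for which $x$ is the first crossing on $\alpha$ counted from $s_1$, choose one for which $\nabla=\nabla(\alpha,\beta)$ has fewest faces. Another arc meeting $\nabla$ cannot cross the $\alpha$-side, crosses the $\beta$-side at most once, and must end outside $\nabla$ on $s_2$; so it starts on the base and leaves through the $\beta$-side. If there is such an arc $\gamma$, its first crossing lies in $\nabla$ and is with some $\gamma'$, where $\gamma'=\beta$ or $\gamma'$ is another arc of this kind. Then $\nabla(\gamma,\gamma')\subsetneq\nabla$, contradicting the choice. So $\nabla$ is a triangular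 face, and an RIII move pushes $x$ across $s_1$ out of $\Delta$. Condition $(\ast)$ still holds, with one crossing fewer.

Induct on the number of arcs and of crossings between them. In the end $\Delta$ is a bigon face. $\square$

### A form of the chromatic polynomial

Put $x=a/z$, and for a graph $G$ with vertex set $V$ (at least one vertex) and chromatic polynomial $\chi_G$,
$$P(G)=(-1)^{|V|-1}\,\frac{\chi_G(1-x)}{1-x}\in\mathbb Z[x].\tag{7}$$
This is a polynomial since $\chi_G(\lambda)$ is divisible by $\lambda$. From the textbook rules for $\chi_G$, with $\lambda=1-x$:

- $P(\mathrm{pt})=1$, and $P(G)=0$ if $G$ has a loop;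
- $P(G)=P(G-e)+P(G/e)$ for a non-loop $e$ (from $\chi_G=\chi_{G-e}-\chi_{G/e}$);
- $P(G_1\sqcup G_2)=(x-1)P(G_1)P(G_2)$, the factor being $-\lambda$;
- a pendant edge multiplies $P$ by $x$ (it multiplies $\chi$ by $\lambda-1=-x$);
- multiple edges may be deleted without changing $P$;
- for an $m$-cycle, $\chi=(\lambda-1)^m+(-1)^m(\lambda-1)=(-1)^m(x^m-x)$, so $P=x+x^2+\dots+x^{m-1}$;
- gluing two loopless graphs along an edge multiplies the $P$'s and divides by $x$ (from $\chi=\chi_1\chi_2/(\lambda(\lambda-1))$).

If $G$ is loopless with $e'$ edges after deleting multiple edges, then $\chi_G=\lambda^{|V|}-e'\lambda^{|V|-1}+\cdots$, and expanding in $x$,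
$$P(G)=x^{|V|-1}+(e'-|V|+1)\,x^{|V|-2}+\cdots.\tag{8}$$
*Example.* An edge, simple or doubled, has $P=x$; a triangle with a doubled edge has $P=x+x^2$.

### The theorem

By Lemma 4 the monomials of $\Lambda_D$ have weight at most $n$. The next theorem identifies the part of weight $n$. Compare Thistlethwaite, *On the Kauffman polynomial of an adequate link*, Invent. Math. 93 (1988).

**Theorem 3.** If $D$ has $n$ crossings, the weight-$n$ part $\varphi(D)$ of $\Lambda_D$ equals $\tau(D):=z^nP(G_A(D))$.

*Example.* For the Hopf diagram $H$, $\tau=z^2x=az$, the weight-2 part found in Section 2.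

*Proof.* **Step 1: $\tau$ and $\varphi$ satisfy the same skein relation.** Let $D'$ be $D$ with the crossing $e$ switched, $G=G_A(D)$. If $e$ is not a loop of $G$, then $G_A(D_A)=G-e$; $G_A(D_B)=G/e$, because the $B$-smoothing at $e$ merges the two circles; and $G_A(D')$ is $G/e$ plus a loop, so $\tau(D')=0$. Hence
$$\tau(D)+\tau(D')=z\,\tau(D_A)+z\,\tau(D_B).\tag{9}$$
If $e$ is a loop, then by planarity changing the smoothing at $e$ splits the circle in two, so $e$ is not a loop for $D'$, and (9) follows with $D,D'$ interchanged. Taking weight-$n$ parts in (2), $\varphi$ satisfies the same relation.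

**Step 2: both vanish at an RII bigon.** Let $D$ have a bigon face with one edge over at both ends. By the corner rule its corners have types $A,B$. At the $B$-corner the $A$-smoothing joins the two edges of the bigon; at the $A$-corner these two edges lie on the two different smoothed arcs. So the crossing at the $A$-corner is a loop of $G_A$, and $\tau(D)=0$. Also $\Lambda_D$ is that of a diagram with $n-2$ crossings, so $\varphi(D)=0$.

**Step 3: both behave alike at a positive kink.** If removing a positive kink gives $D_0$, then $\varphi(D)=a\varphi(D_0)$. The $A$-smoothing cuts off the loop, which gives a pendant edge, so $\tau(D)=z\cdot x\cdot\tau(D_0)=a\,\tau(D_0)$.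

**Step 4: both are invariant under RIII.** For $\varphi$ this is clear. Let $D\to\tilde D$ be an RIII move on a triangle with top, middle and bottom strands. The top edge (over at both ends) and the bottom edge (under at both ends) are non-alternating, the middle edge is alternating. So the corners top/middle and middle/bottom have equal type, and top/bottom has the other type. In $\tilde D$ the triangle lies in the opposite quadrants, which have the same types.

*Types $B,B$ and top/bottom $A$.* The two $B$-corners join all three edges of the triangle, so, as in Step 2, the crossing at the $A$-corner is a loop, in $D$ and in $\tilde D$. Both $\tau$ are $0$.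

*Types $A,A$ and top/bottom $B$.* Switch the top/middle crossing in both diagrams. Middle is now above top above bottom, so this is again an RIII pair, now with two $B$'s and one $A$; by the previous case $\tau=0$ on both. Next smooth that crossing. One smoothing opens a channel between the triangle and the opposite quadrant, the bottom strand crosses the two sides of the channel, and $D,\tilde D$ give the same diagram. The other smoothing produces a bigon whose bottom edge is under at both ends, in $D$ and in $\tilde D$; by Step 2, $\tau=0$. So (9) gives $\tau(D)=\tau(\tilde D)$.

**Step 5: induction.** Let $f=\varphi-\tau$. Induct on $n$, and for fixed $n$ on the number of connected pieces of the diagram. For $n=0$ and $k$ circles, $\Lambda=\delta^{k-1}$. The weight-0 part of $\delta$ is $x-1$, so $\varphi=(x-1)^{k-1}=\tau$. Let $n\ge1$ and suppose $f=0$ for fewer crossings.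

If $D=D_1\sqcup D_2$ is disconnected, $\Lambda_D=\delta\Lambda_{D_1}\Lambda_{D_2}$ gives $\varphi(D)=(x-1)\varphi(D_1)\varphi(D_2)$. Also $\tau(D)=(x-1)\tau(D_1)\tau(D_2)$. By induction these agree.

Let $D$ be connected. By Step 1 and $f=0$ on the smoothings, a crossing switch changes $f$ by the factor $-1$. If the underlying curves are changed by a flat RIII move, first make the triangle layered by switches and then use Step 4; so $f$ changes at most by sign. By Lemma 6 we may assume that $D$ has a monogon or bigon face. In the first case make the kink positive by a switch; then $f(D)=\pm a f(D_0)=0$. In the second case make the bigon an RII bigon by a switch; then $f(D)=0$ by Step 2. $\square$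

## 9. The state graph in the Jones polynomial

**Lemma 7.** Let $D$ have $c$ crossings and $G_A(D)$ be loopless, with $s_A$ vertices and $e'$ edges after deleting multiple edges. With $M=c+2s_A-2$,
$$\langle D\rangle=(-1)^{s_A-1}\left(A^M-(e'-s_A+1)A^{M-4}+\text{lower terms}\right).\tag{10}$$

*Example.* For the Hopf diagram $c=s_A=2$, $e'=1$, $M=4$, and indeed $\langle H\rangle=-A^4-A^{-4}$.

*Proof.* By (1), the state whose set of $B$-smoothings is $S$, with $|s_S|$ circles, contributes $A^{c-2|S|}(-A^2-A^{-2})^{|s_S|-1}$. We collect the powers $A^M$ and $A^{M-4}$.

The state $S=\emptyset$ gives $(-1)^{s_A-1}\big(A^M+(s_A-1)A^{M-4}+\cdots\big)$.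

If $S$ contains two edges with different pairs of endpoints, perform these two first: both merge circles. Each further change adds at most one circle, so $|s_S|\le s_A-2+(|S|-2)$, and the degree is at most $c-2|S|+2(s_A+|S|-4)-2=M-8$.

If $S\ne\emptyset$ consists of edges joining the same two circles, these edges are disjoint arcs across the annulus between the circles. They cut it into $|S|$ discs, whose boundaries replace the two circles. So $|s_S|=s_A+|S|-2$, and the contribution is $(-1)^{s_A-1}(-1)^{|S|}A^{M-4}+\cdots$. Over the nonempty subsets $S$ of one class of parallel edges, $\sum(-1)^{|S|}=-1$; there are $e'$ classes. Altogether $A^{M-4}$ has the coefficient $(-1)^{s_A-1}(s_A-1-e')$. $\square$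

## 10. Kauffman polynomials of the Kanenobu knots

Put $g(p,q)=\Lambda_{D(p,q)}-a^{p+q}$. By (4),
$$F(K(p,q))=1+a^{-(p+q)}g(p,q).\tag{11}$$

**Step 1: a recursion.** Add a crossing to the $T$-region of $D(p,q)$ and apply (2). Its two switchings give $D(p\pm1,q)$ up to RII. Its smoothings give $D(p,q)$, and the through diagram with $p$ positive kinks ($|p|$ negative ones if $p<0$), for which Lemma 1 gives $\Lambda=a^{p+q}\delta$. So
$$\Lambda_{D(p+1,q)}+\Lambda_{D(p-1,q)}=z\left(\Lambda_{D(p,q)}+a^{p+q}\delta\right).$$
Since $z(1+\delta)=a+a^{-1}$, subtracting $a^{p+q+1}+a^{p+q-1}$ on both sides gives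
$$g(p+1,q)+g(p-1,q)=z\,g(p,q).\tag{12}$$
By $K(p,q)\approx K(q,p)$ and (11), $g(p,q)=g(q,p)$, so the same recursion holds in $q$.

**Step 2: solving it.** Let $S_0=0$, $S_1=1$, $S_{k+1}+S_{k-1}=zS_k$ for $k\in\mathbb Z$. For example $S_2=z$, $S_3=z^2-1$. Then $S_{-k}=-S_k$, and for $k>0$ the polynomial $S_k$ is monic of degree $k-1$ in $z$. Put $g_{00}=g(0,0)$, $g_{10}=g(1,0)$ and
$$h=g(1,-1)-g(0,0)=F(K(1,-1))-F(4_1)^2.\tag{13}$$
I claim
$$g(p,-r)=S_pS_r\,h+S_{r-p+1}\,g_{00}+S_{p-r}\,g_{10}.\tag{14}$$
Both sides satisfy the recursion in $p$ and in $r$, so it suffices to compare them at four points. At $(p,r)=(0,0),(1,0),(1,1)$ the right side is $g_{00}$, $g_{10}$, $h+g_{00}=g(1,-1)$. At $(0,1)$ it is $zg_{00}-g_{10}$, and $g(0,-1)=zg_{00}-g(0,1)=zg_{00}-g_{10}$.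

**Step 3: bounds for $g_{00}$ and $g_{10}$.** The four-crossing alternating diagram of $4_1$ in Section 3 has writhe $0$ and its state graph is a triangle with one doubled edge. So $\deg_zF(4_1)\le3$ by Lemma 5, and by Theorem 3 the weight-4 part of $F(4_1)$ is $z^4(x+x^2)$. Hence $g_{00}=F(4_1)^2-1$ has $\deg_z\le6$ and weight $\le8$, and the weight-8 part of $F(4_1)^2$ is $z^8(x+x^2)^2$. Next, $D(1,0)$ is a non-alternating 9-crossing knot diagram ($[44']$ is over at both ends). So $g_{10}=\Lambda_{D(1,0)}-a$ has weight $\le9$ and $\deg_z\le7$.

**Step 4: the polynomial $h$.** Let $E$ be the diagram of Lemma 2. Both state graphs are, up to multiple edges, a triangle and a 4-cycle glued along an edge. By Theorem 3 for $E$ and for its mirror image, the weight-8 part of $\Lambda_E$ is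
$$z^8\,\frac{(x+x^2)(x+x^2+x^3)}{x}=z^8(x+2x^2+2x^3+x^4),$$
and likewise with $a\to a^{-1}$. By Lemmas 4 and 5, $\deg_z\Lambda_E\le7$, and at $z^7$ only $a^{\pm1}$ can occur. Since $z^8x=az^7$, both have coefficient $1$: the $z^7$-coefficient is $a+a^{-1}$. By Proposition 1, the mirror image of $K(1,-1)$ is $K(-1,1)\approx K(1,-1)$. So $F=a^{-w(E)}\Lambda_E$ is symmetric in $a\leftrightarrow a^{-1}$, which forces $w(E)=0$. Subtracting $F(4_1)^2$, with weight-8 part $z^8(x^2+2x^3+x^4)$, we get
$$\deg_zh=7\text{ with leading coefficient }a+a^{-1};\quad\text{weight}(h)\le8\text{ with weight-8 part }z^8(x+x^2).\tag{15}$$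

**Proposition 4.** Let $p,r\ge1$ and $N=p+r+8$. Then $\deg_zg(p,-r)=N-3$ with leading coefficient $a+a^{-1}$. If $p,r\ge2$, then $g(p,-r)$ has weight $\le N-2$, and its weight-$(N-2)$ part is $z^{N-2}(x+x^2)$.

*Proof.* We show that the first term of (14) dominates. It has degree $(p-1)+(r-1)+7=p+r+5=N-3$ with leading coefficient $a+a^{-1}$. The other two have degree at most $|r-p+1|+5$ and $|p-r|+6$, or vanish. Both are less than $p+r+5$, since $|r-p+1|<p+r$ and $|p-r|<p+r-1$ for $p,r\ge1$.

The first term has weight $\le(p-1)+(r-1)+8=N-2$, with weight-$(N-2)$ part $z^{p+r-2}\cdot z^8(x+x^2)$. The other two have weight at most $|r-p+1|+7$ and $|p-r|+8$. For $p,r\ge2$ we have $|r-p+1|<p+r-1$ and $|p-r|<p+r-2$, so both are less than $p+r+6=N-2$. $\square$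

For $r=1$ the inequality $|p-r|<p+r-2$ fails (both sides are $p-1$), and so does the domination by this estimate: this is the place where $p,r\ge2$ is used. By (11), the degree statement proves (6), as $N-3>0$.

## 11. No diagram of $K(p,-r)$ with $N-1$ crossings when $p,r\ge2$

*Proof of Theorem 1.* Let $p,r\ge2$, $m=p-r$, $N=p+r+8$, $K=K(p,-r)$. The standard diagram gives $c(K)\le N$. Suppose $D$ is a minimal diagram of $K$ with $c\le N-1$ crossings and writhe $w$. By (6), $\deg_z\Lambda_D=N-3$.

**Step 1: $D$ is not alternating.** If it were, then, being minimal, it would be reduced, so $c=\operatorname{span}V_K$. By Lemma 5, $N-3\le c-1$, so $c\ge p+r+6\ge10$. But $|m|\le p+r-4$, so Proposition 3 gives $\operatorname{span}V_K\le\max(8,p+r)<p+r+6$, a contradiction.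

**Step 2: pin down $c$ and $w$.** By Lemma 5 for non-alternating diagrams, $N-3\le c-2$, so $c=N-1=p+r+7$. By (11),
$$\Lambda_D=a^wF(K)=a^w+a^{w-m}g(p,-r),$$
whose $z^{c-2}$-coefficient is $a^{w-m}(a+a^{-1})$ by Proposition 4. By Lemma 4 the exponents $w-m\pm1$ are even and lie in $[-2,2]$. So $w-m=\pm1$. If $w-m=-1$, pass to the mirror image of $D$: it is a diagram of $K(-p,r)\approx K(r,-p)$ with writhe $-w=(r-p)+1$. All hypotheses are symmetric in $p,r$, so after exchanging $p$ and $r$ we may assume $w=m+1$.

**Step 3: read off the state graph.** Now $\Lambda_D=a^{m+1}+a\,g(p,-r)$. The monomial $a^{m+1}$ has weight $m+1=p-r+1<c$. By Proposition 4 the weight-$c$ part of $\Lambda_D$ is $a\,z^{N-2}(x+x^2)=z^c(x^2+x^3)$, because $a=zx$ and $c=N-1$. By Theorem 3,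
$$P(G_A(D))=x^3+x^2.\tag{16}$$
It is not $0$, so $G_A(D)$ is loopless, and by (8) $s_A=4$ and $e'-s_A+1=1$.

**Step 4: translate into the Jones polynomial.** By Lemma 7, $\langle D\rangle=-(A^M-A^{M-4}+\cdots)$ with $M=c+6$. Since $V=(-A^3)^{-w}\langle D\rangle$ and $t=A^{-4}$:

$(\dagger)$ the lowest coefficient of $V_K(t)$ and the coefficient one degree higher both have absolute value $1$, and $-4\,\mathrm{mindeg}\,V_K=c+6-3(m+1)$.

**Step 5: contradiction with (5).** We go through all values of $m$.

- $m\le2$: the lowest terms are $\pm(t^{m-4}-2t^{m-3})$, and $m-3\le-1$, so the constant $1$ does not interfere. The second coefficient has absolute value $2$.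
- $m=3$: $V_K=-t^{-1}+(2+1)-\cdots$. The second coefficient is $3$.
- $m=4$: the lowest coefficient is $1+1=2$.
- $m=5$: $V_K=1-t+\cdots$, so the coefficients do not contradict $(\dagger)$. But the minimal degree is $0$, so $(\dagger)$ gives $c+6-18=0$, i.e. $c=12$, whereas $p=r+5$ gives $c=p+r+7=2r+12>12$.
- $m\ge6$: $V_K=1+0\cdot t+\cdots$. The second coefficient is $0$.

Every case contradicts $(\dagger)$. Hence $c(K)=N=p+r+8$. $\blacksquare$

## 12. The cases $\min(|p|,|q|)=1$

*Proof of Theorem 2.* The case $\min(|p|,|q|)\ge2$ is Theorem 1 together with Proposition 1(b). The case $K(\pm1,\mp1)$ is Lemma 2. It remains to treat $\min=1$ and $\max=r\ge2$. By Proposition 1, up to mirror image the knot is $K(1,-r)$; here $N=r+9$ and $m=1-r$.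

**Upper bound.** Lemma 3 gives $c(K(1,-r))\le N-1$.

**Lower bound.** The degree statement of Proposition 4 needs only $p,r\ge1$, so $\deg_zF(K(1,-r))=N-3$. Let $D$ be a minimal diagram with $c$ crossings. If $D$ were alternating, it would be reduced, and Lemma 5 would give $c\ge N-2=r+7\ge9$; but $c=\operatorname{span}V\le\max(8,|m|+4)=\max(8,r+3)<r+7$, a contradiction. So $D$ is non-alternating, and Lemma 5 gives $N-3\le c-2$, i.e. $c\ge N-1$.

Hence $c(K(1,-r))=N-1$. $\blacksquare$
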